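# Restricting contractible simplicial structurings to Borel subsets

## 1. Coning off a patchwork of small cones

Let $T$ be a simplicial complex and $z$ a point that is not a vertex of $T$. The cone $z*T$ is the complex consisting of $\{z\}$, all $\rho\in T$, and all $\rho\cup\{z\}$ with $\rho\in T$. A complex $Q$ *is a cone with apex* $v$ if $v$ is a vertex of $Q$ and $\rho\cup\{v\}\in Q$ for every $\rho\in Q$. Then $|Q|$ is contractible, by moving each point along the straight segment to $v$. We write $V(\cdot)$ for vertex sets.

The whole proof turns on the following object. Take a connected complex $L$ with countably many vertices, an integer $d\ge 1$, and a family $(Q_i)$ of finite subcomplexes of $L$, each of dimension at most $d$, each a cone, with pairwise disjoint vertex sets. List the edges of $L$ as $\varepsilon_0,\varepsilon_1,\dots$. Start with the complex consisting of all vertices of $L$ and all simplices of all $Q_i$. Run through the list, and add $\varepsilon_k$ exactly when its endpoints lie in different components of what has been built so far. Call the result $T$, the *patchwork* of the $Q_i$.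

**Lemma 1 (patchwork).** $T$ is a contractible subcomplex of $L$ of dimension at most $d$. It contains all vertices of $L$ and all the $Q_i$.

*Proof.* Only contractibility needs an argument. Since $L$ is connected, any two of its vertices are joined by a path of edges of $L$. The endpoints of every edge $\varepsilon_k$ lie in one component of $T$: either they already did at stage $k$, or $\varepsilon_k$ was added. So $T$ is connected. Collapse each $Q_i$ to a point. The $Q_i$ are disjoint contractible subcomplexes, so this is a homotopy equivalence (Lemma 5(b) below). What remains is a connected graph whose edges are the added edges. It has no cycle, loop or double edge, because the last edge added to such a cycle would have had its endpoints in one component already. So it is a tree, and $T$ is contractible. $\square$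

Now take a new vertex $z$ and form $L\cup z*T$. Gluing a cone onto a contractible subcomplex does not change the homotopy type (Lemma 5(a) below). The new simplices have dimension at most $d+1$. And the single vertex $z$ is coned over all the $Q_i$ at once. The connecting edges are essential. If $L$ is one edge and we cone $z$ only over its two endpoints, the result is the boundary of a triangle, which is not contractible. Coning over disjoint pieces creates loops; coning over their patchwork does not.

What such a vertex gives us is freedom to move simplicial maps. For a vertex $s$ of a finite complex $\Sigma$, let $\mathrm{St}\,s=\{\sigma\in\Sigma:\sigma\cup\{s\}\in\Sigma\}$ be its closed star. For a simplicial map $\varphi$, let $\varphi(\mathrm{St}\,s)$ be the complex of images of simplices of $\mathrm{St}\,s$.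

**Lemma 2 (moving vertices).** Let $\varphi:\Sigma\to L$ be simplicial, with $\Sigma$ finite of dimension at most $d$.

- (i) $\varphi(\mathrm{St}\,s)$ is a finite cone with apex $\varphi(s)$, of dimension at most $d$.
- (ii) Let $I$ be a set of vertices of $\Sigma$ such that each simplex contains at most one member of $I$. Let $z_s\notin V(L)$ ($s\in I$) be distinct points, and let $T_{z_s}\subseteq L$ be subcomplexes with $\varphi(\mathrm{St}\,s)\subseteq T_{z_s}$. Let $\varphi'(s)=z_s$ for $s\in I$ and $\varphi'=\varphi$ on the other vertices. Then $\varphi'$ is simplicial into $L^+=L\cup\bigcup_{s\in I}z_s*T_{z_s}$, and $|\varphi|\simeq|\varphi'|$ in $|L^+|$ by a straight-line homotopy.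

*Proof.* (i) A nonempty subset of $\varphi(\sigma)$ is the image of a nonempty subset of $\sigma$, so $\varphi(\mathrm{St}\,s)$ is a complex. If $\rho=\varphi(\sigma)$ with $\sigma\in\mathrm{St}\,s$, then $\sigma\cup\{s\}\in\mathrm{St}\,s$ and $\rho\cup\{\varphi(s)\}=\varphi(\sigma\cup\{s\})$.

(ii) Let $\sigma\in\Sigma$. If $\sigma$ contains no member of $I$, then $\varphi'(\sigma)=\varphi(\sigma)$. If $s\in\sigma\cap I$, then $s$ is the only such vertex, $\sigma\in\mathrm{St}\,s$, so $\varphi(\sigma)\in T_{z_s}$ and
$$\varphi(\sigma)\cup\varphi'(\sigma)=\varphi(\sigma)\cup\{z_s\}\in z_s*T_{z_s}\subseteq L^+ .$$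
In both cases $\varphi(\sigma)\cup\varphi'(\sigma)$ is a simplex of $L^+$. So $\varphi'$ is simplicial, and for $p\in|\sigma|$ the segment from $|\varphi|(p)$ to $|\varphi'|(p)$ lies in this simplex. Everything happens in a finite subcomplex, so the homotopy is continuous. $\square$

**Example.** Let $L$ be the edge $\{0,1\}$ with its endpoints, and let $\Sigma$ be a $4$-cycle $s_0,s_1,s_2,s_3$ mapped by $0,1,0,1$. This map is far from injective. Move $s_1$ and $s_3$ together: both stars have image the edge $\{0,1\}$, so take $T_{z_1}=T_{z_3}=L$. In the enlarged complex, $\mathrm{St}\,s_2$ has image the path $z_1 - 0 - z_3$. The star with center $0$ and leaves $1,z_1,z_3$ is a patchwork of it. Move $s_2$ to $z_2$, coned over that star. The new map $0,z_1,z_2,z_3$ is an embedded $4$-cycle, homotopic to the old map, in a complex of dimension $2=d+1$. We could not have moved $s_1$ and $s_2$ in the same stage: $\{z_1,z_2\}$ would have to be an edge, but both vertices would be coned only over parts of the old complex.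

## 2. Contractible structurings and passing to a subset

The construction is for a question about countable Borel equivalence relations. Can we make an attaching sphere injective, using vertices from a prescribed Borel set, with no room to spare, and without raising the dimension? The question that leads there is the following.

**Definition.** A *countable Borel equivalence relation* (CBER) $(X,E)$ is a Borel equivalence relation $E\subseteq X^2$ on a standard Borel space $X$ whose classes are all countable.

**Definition.** A *simplicial complex* on a set $X$ is a collection $S$ of finite nonempty subsets of $X$ that contains all singletons and is closed under nonempty subsets. It is *$n$-dimensional* if every simplex has at most $n+1$ elements (so this means dimension at most $n$). Its *realization* $|S|$ is glued from Euclidean simplices according to $S$, and carries the weak topology: a set is closed iff its intersection with each closed simplex is closed. $S$ is *contractible* if $|S|$ is.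

**Definition.** A *structuring* of $(X,E)$ *by $n$-dimensional contractible simplicial complexes* is a simplicial complex $S$ on $X$ such that each simplex lies in one $E$-class, $S$ is a Borel subset of the standard Borel space of finite subsets of $X$, and for every class $C$ the restriction $S|C$ is an $n$-dimensional contractible complex on $C$. If one exists, $E$ is *structurable* by such complexes. For $n=1$ this is exactly treeability.

**Definition.** A *Borel embedding* of $(X,E)$ into $(Y,F)$ is an injective Borel map $f:X\to Y$ with $x\mathrel E x'\iff f(x)\mathrel F f(x')$.

**Example.** Let $\alpha$ be irrational, and let $F$ be the orbit equivalence relation of rotation by $\alpha$ on the circle $\mathbb R/\mathbb Z$. The nonempty subsets of the triples $D_x=\{x,x+\alpha,x+2\alpha\}$ form a structuring by $2$-dimensional contractible complexes. On one orbit, identified with $\mathbb Z$, the triangles are $\{m,m+1,m+2\}$. Putting $m$ at height $0$ or $1$ according to parity, at horizontal position $m/2$, we see the zigzag triangulation of the strip $\mathbb R\times[0,1]$.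

The question: if $E$ Borel embeds into $F$, and $F$ is structurable by $n$-dimensional contractible complexes, must $E$ be also? It comes from Ruiyuan Chen, "Borel structurability by locally finite simplicial complexes", arXiv:1702.07057 (2017), for $n\ge2$; for $n=1$ the affirmative answer is due to Jackson, Kechris and Louveau. The answer is yes for every $n\ge 2$, and the argument below also covers $n=1$.

A *Borel complex* on a CBER $(X,F)$ is a simplicial complex on $X$ that is a Borel set of finite sets, each contained in one $F$-class. "Dimension $\le n$" means that simplices have at most $n+1$ points, and "h.e." abbreviates homotopy equivalence.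

**Theorem A.** Let $n\ge1$, let $F$ be a CBER on $X$, and let $Y\subseteq X$ be Borel, meeting every $F$-class in an infinite set. Let $K$ be a Borel complex on $(X,F)$ of dimension $\le n$ with $K|C$ connected for every class $C$. Then there is a Borel complex $L$ on $(Y,F|Y)$ of dimension $\le n$ with $|L|(C\cap Y)|\simeq|K|C|$ for every $F$-class $C$.

(Here $|L|(C\cap Y)|$ is the realization of the restriction $L|(C\cap Y)$.)

**Theorem B.** Let $n\ge1$. If $E$ Borel embeds into $F$ and $F$ is structurable by $n$-dimensional contractible simplicial complexes, then so is $E$.

**Theorem C.** Let $n\ge1$. If there is a countable-to-one Borel homomorphism from $E$ to $F$ (a countable-to-one Borel $f$ with $x\mathrel E x'\Rightarrow f(x)\mathrel F f(x')$), and $F$ is structurable by $n$-dimensional contractible complexes, then so is $E$. In particular this structurability passes to Borel subrelations and is closed downward under Borel reducibility.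

*Proof of Theorem B from Theorem A.* The image of an embedding is Borel (an injective Borel image of a Borel set is Borel, by Lusin–Souslin). Replace $E$ by its isomorphic copy on the image; so $E=F|Y$ with $Y\subseteq X$ Borel, where $F$ lives on $X$. Let $Y_{fin}$ be the Borel $E$-invariant set of points with finite $E$-class. On each such class take all singletons and the edges from the least point, in a fixed Borel linear order, to the others. This star is contractible of dimension $\le1\le n$. Let $Y_\infty=Y\setminus Y_{fin}$. An $F$-class contained in the saturation $[Y_\infty]_F$ meets $Y$ in a single $E$-class, because $E=F|Y$; this class meets $Y_\infty$, so it is infinite and contained in $Y_\infty$. Apply Theorem A to $F|[Y_\infty]_F$, the restriction of the given structuring (contractible complexes are connected), and $Y_\infty$. The resulting complexes are homotopy equivalent to contractible ones, hence contractible. $\square$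

## 3. Trees collapse well, disks can become spheres

**Trees by hand.** Suppose each $K|C$ is a tree and $Y$ meets every class. For $x\notin Y$ let $\pi(x)$ be a Borel choice of a neighbor of $x$ that is closer to $Y$. The edges $\{x,\pi(x)\}$ form a forest, each component of which is a tree containing exactly one point of $Y$: from $x$, iterate $\pi$ until $Y$ is reached. Collapse each component to its point of $Y$. An edge outside the forest cannot join a component to itself, and two such edges cannot join the same two components, since either would give a cycle in $K$. So the quotient is a simple graph on $Y$, and it is homotopy equivalent to the tree $K|C$ (Lemma 5(b)); it is therefore a tree. This is the case $n=1$.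

**The same idea in dimension two.** Choose a retraction $r:X\to Y$ by such a forest, and let the simplices on $Y$ be the images $r(\sigma)$, $\sigma\in K$. The dimension does not increase, but the homotopy type can change. Let $K$ have vertices $w,x,v,u_1,u_2$ and triangles
$$wvu_1,\quad wxu_1,\quad xu_1u_2,\quad xu_2v,\quad vu_1u_2 .$$
The edge $wv$ lies only in the triangle $wvu_1$; remove both, which is an elementary collapse. Then $wx$ lies only in $wxu_1$; remove both. Then $w$ lies only in the edge $wu_1$; remove both. What is left is the cone with apex $u_2$ over the $3$-cycle $x,u_1,v$. So $K$ is contractible. Now let $Y=\{w,v,u_1,u_2\}$ and $r(x)=w$, where $wx$ is an edge of $K$. The images of the triangles are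
$$wvu_1,\quad wu_1,\quad wu_1u_2,\quad wu_2v,\quad vu_1u_2,$$
so the image complex is the full boundary of a tetrahedron: a $2$-sphere. The exact failure is that $wv$ and $xv$ become parallel in the topological quotient, bounding a disk between them, while the simplicial image identifies them.

**There may be no room for new vertices.** The topological quotient $|K|/\text{forest}$ is correct up to homotopy but is not a simplicial complex on $Y$. One would like to triangulate it, spending some points of $Y$ on each cell. In general this is impossible if distinct cells are to receive distinct points. In the rotation example, let $\lambda$ be Lebesgue measure and let $Y$ be an arc with $\lambda(Y)<1$. The triangle $D_x$ determines $x$, because $\{k,k+1,k+2\}=\{0,1,2\}$ forces $k=0$. Suppose a Borel injection sends $D_x$ to a point $j(x)\in Y$ in the orbit of $x$. Let $B_k=\{x:j(x)=x+k\alpha\}$. The sets $B_k$ partition the circle, and the sets $B_k+k\alpha$ are disjoint subsets of $Y$, so $1=\sum_k\lambda(B_k)=\sum_k\lambda(B_k+k\alpha)\le\lambda(Y)<1$, a contradiction.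

**What replaces private vertices.** Cells cannot be given private points, but they can be given private *pairs* of points. Pick any $a\in Y$ in the class of the cell; a cell has a number as seen from $a$, and choosing a second point $z$ differently for different numbers makes the pair $(a,z)$ determine the cell. In dimension one, a surplus edge becomes the edge $\{a,z\}$. In dimension $d+1$, a cell $D$ becomes a cone $a_D*\Sigma'_D$ over an embedded sphere with vertices $z_s$, and all pairs $(a_D,z_s)$ are private, though each $z_s$ serves many cells. This requires that an attaching sphere can be moved onto vertices $z_s$ with infinitely many choices for each of them, where a single $z$ serves cells all over the class. That is what the patchwork of Section 1 provides: one $z$ for infinitely many disjoint $Q_i$, with no change in homotopy type and no dimension above $d+1$.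

## 4. Gluing homotopy equivalences

A *closed cofibration* is a closed embedding with the homotopy extension property. Inclusions of subcomplexes are closed cofibrations, and so are disjoint unions of closed cofibrations. Homotopies may be defined piecewise on pushouts, since $-\times[0,1]$ preserves quotient maps.

**Fact 3 (unions as pushouts).** Let $L=L'\cup\bigcup_iB_i$ be a union of subcomplexes such that $P_i:=B_i\cap(L'\cup\bigcup_{j\ne i}B_j)$ is contained in $L'$ for all $i$. Then $|L|$ is the pushout of $|L'|\leftarrow\bigsqcup_i|P_i|\to\bigsqcup_i|B_i|$.

*Proof.* This holds for underlying sets: two different $B_i$ meet only inside $L'$, and $B_i$ meets $L'$ in $P_i$. A map on $|L|$ is continuous iff it is continuous on each closed simplex, and each simplex lies in $L'$ or in some $B_i$. $\square$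

**Fact 4 (gluing lemma).** Let a map of spans $(B\leftarrow A\to C)\to(B'\leftarrow A'\to C')$ consist of three h.e.'s, where $A\to C$ and $A'\to C'$ are closed cofibrations. Then the induced map of pushouts $B\cup_AC\to B'\cup_{A'}C'$ is an h.e.

This is standard; see R. Brown, *Topology and Groupoids*, "gluing theorem for homotopy equivalences".

**Lemma 5.** Let $L$ be a simplicial complex and $T_i$ contractible subcomplexes of $L$.

- (a) If $z_i\notin V(L)$ are distinct, then $L\hookrightarrow L\cup\bigcup_iz_i*T_i$ is an h.e. The $T_i$ may overlap.
- (b) If the $T_i$ are pairwise disjoint, then collapsing each $T_i$ to a point is an h.e.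

*Proof.* (a) Two cones meet inside $L$, and $z_i*T_i$ meets $L$ in $T_i$. By Fact 3 the target is the pushout of $|L|\leftarrow\bigsqcup|T_i|\to\bigsqcup|z_i*T_i|$. Map the span $|L|\leftarrow\bigsqcup|T_i|\xrightarrow{\mathrm{id}}\bigsqcup|T_i|$, whose pushout is $|L|$, into it. The only nontrivial component consists of maps $|T_i|\to|z_i*T_i|$ between contractible spaces. Apply Fact 4.

(b) Map the span $\bigsqcup|T_i|\xleftarrow{\mathrm{id}}\bigsqcup|T_i|\to|L|$, with pushout $|L|$, to $\bigsqcup\{*_i\}\leftarrow\bigsqcup|T_i|\to|L|$, whose pushout is the quotient. Apply Fact 4. $\square$

The next lemma says that cells may be re-attached along homotopic maps, with an explicit formula. We need the formula because our maps must stay Borel.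

**Lemma 6 (attachment).** Let $D_i$ ($i\in I$) be copies of the $(d+1)$-disk with boundary $S^d$, $d\ge0$. Let $h:P\to R$ be an h.e., $f_i:S^d\to P$ maps, and $H_i:S^d\times[0,1]\to R$ homotopies from $hf_i$ to $g_i$. Define
$$\hat h:P\cup_{f_i}\bigsqcup D_i\to R\cup_{g_i}\bigsqcup D_i$$
to be $h$ on $P$, and on $D_i$, in polar coordinates $rx$ with $x\in S^d$,
$$\hat h(rx)=\begin{cases}H_i(x,2(1-r)),& r\ge\tfrac12,\\ 2rx\in D_i,& r\le\tfrac12.\end{cases}\tag{1}$$
Then $\hat h$ is an h.e.

*Proof.* At $r=\frac12$ both formulas give $g_i(x)$, and at $r=1$ the first gives $hf_i(x)$. So $\hat h$ is well defined and continuous. It is the composite of two maps. The first, $P\cup_{f_i}\bigsqcup D_i\to R_0:=R\cup_{hf_i}\bigsqcup D_i$, is $h$ on $P$ and the identity on the disks; it is an h.e. by Fact 4. The second, $k:R_0\to R_1:=R\cup_{g_i}\bigsqcup D_i$, is given by (1) on the disks and is the identity on $R$. It remains to show that $k$ is an h.e.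

Let $M$ be obtained from $R$ by gluing on all $D_i\times[0,1]$ along $H_i:S^d\times[0,1]\to R$. For $\varepsilon\in\{0,1\}$, $M$ is also the pushout of
$$R_\varepsilon\leftarrow\bigsqcup(D_i\times\{\varepsilon\}\cup S^d\times[0,1])\to\bigsqcup D_i\times[0,1],$$
where the left map is the cell $D_i\to R_\varepsilon$ on $D_i\times\{\varepsilon\}$ and is $H_i$ on $S^d\times[0,1]$. Since $D\times[0,1]$ strongly deformation retracts to $D\times\{\varepsilon\}\cup S^d\times[0,1]$, the space $M$ strongly deformation retracts to $R_\varepsilon$. So the inclusions $\iota_\varepsilon:R_\varepsilon\to M$ are h.e.'s.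

Both $\iota_0$ and $\iota_1k$ are the inclusion on $R$. On $D_i$ they are induced by maps $D_i\to D_i\times[0,1]$. For $\iota_0$ the map is $y\mapsto(y,0)$. For $\iota_1k$ it is $rx\mapsto(x,2(1-r))$ when $r\ge\frac12$ and $rx\mapsto(2rx,1)$ when $r\le\frac12$, because in $M$ the point $(x,t)\in S^d\times[0,1]$ is identified with $H_i(x,t)$. The two maps agree on $S^d$, where both give $(x,0)$. So the straight-line homotopy in the convex set $D_i\times[0,1]$ is constant on $S^d$, and extends by the constant homotopy on $R$. Thus $\iota_1k\simeq\iota_0$, and since $\iota_0,\iota_1$ are h.e.'s, so is $k$. $\square$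

## 5. Codes, infinite pieces, and colors for finite sets

We recall three textbook theorems. Besides Lusin–Souslin, used above, *Lusin–Novikov* says that a Borel set in a product with countable sections has Borel projection and is a countable union of graphs of Borel partial functions. Consequently images of Borel sets under countable-to-one Borel maps are Borel, and so are $F$-saturations. *Feldman–Moore* gives Borel automorphisms $g_0=\mathrm{id},g_1,\dots$ of $X$ forming a group whose orbit equivalence relation is $F$. Fix such $g_i$, and fix a Borel linear order on $X$.

**Viewpoints and codes.** Seen from $x$, each $y\in[x]_F$ has an index $\min\{i:g_ix=y\}$. Hence finite combinatorial objects over $[x]_F$ (finite sets, finite complexes, edge paths, simplicial maps from standard complexes) get injective codes in $\mathbb N$, the *$x$-codes*, and coding and partial decoding are Borel. So "the $x$-least object with a given Borel property" is a Borel choice, and a quantifier over finite objects in the class of $x$ is a countable quantifier, which preserves Borelness. For a finite set $D$ inside a class we use the viewpoint $x=\min D$. "Choose in a Borel way" will always mean: choose the least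 one.

**Definition.** Let $K$ and $L$ be Borel complexes on $X$ and on $V\subseteq Y$. A family of continuous maps $h:|K|C|\to|L|(C\cap V)|$, one for each class $C$, is *Borel* if there is a Borel assignment $\sigma\mapsto(A_\sigma,u_\sigma)$, $\sigma\in K$, where $A_\sigma\subseteq V$ is a finite nonempty set in the class of $\sigma$, and $u_\sigma\in C(\Delta^k,\Delta^m)$, with $k=|\sigma|-1$ and $m=|A_\sigma|-1$, describes $h\restriction|\sigma|$ in barycentric coordinates when $\sigma$ and $A_\sigma$ are enumerated increasingly.

For each single $\sigma$ a suitable finite $A_\sigma$ exists, because $h(|\sigma|)$ is compact. As an example, if a Borel vertex map $r$ induces simplicial maps $K|C\to L|(C\cap V)$, we take $A_\sigma=r(\sigma)$, and $u_\sigma$ is one of countably many affine maps.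

**Lemma 7.** Let $Y$ be as in Theorem A. There is a Borel partition $Y=\bigsqcup_{i\in\mathbb N}P_i$ such that each $P_i$ meets every class of $F|Y$ in an infinite set.

*Proof.* We may assume that $Y$ is a Borel subset of $2^{\mathbb N}$. For a class $C$ of $F|Y$, the finite strings $u$ extended by infinitely many points of $C$ form a tree that contains the empty string and has no terminal nodes. Let $\alpha(C)$ be its leftmost branch; $y\mapsto\alpha([y])$ is Borel. Let $\nu(y)$ be the length of the longest common prefix of $y$ and $\alpha([y])$ if $y\ne\alpha([y])$, and $0$ otherwise. Infinitely many points of $C$ extend each prefix of $\alpha(C)$, and all but at most one of them differ from $\alpha(C)$. So $\nu$ is unbounded on $C$. Let $N(y)$ be the number of values smaller than $\nu(y)$ taken by $\nu$ on $[y]$. Then $N$ is Borel and maps each class onto $\mathbb N$. Let $\beta:\mathbb N\to\mathbb N$ be onto and infinite-to-one, and put $P_i=(\beta\circ N)^{-1}(i)$. $\square$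

**Lemma 8.** There is a Borel map $c$ from the space of nonempty finite subsets of $F$-classes to a countable set such that $c(A)=c(B)$ and $A\ne B$ imply $A\cap B=\emptyset$.

*Proof.* Assume $X\subseteq2^{\mathbb N}$ is Borel, ordered lexicographically. For $A=\{x_1<\dots<x_k\}$ let $m$ be least such that the prefixes $x_j|m$ are distinct, and let $i_{jl}$ be least with $g_{i_{jl}}x_j=x_l$. Put $c(A)=(k,(x_j|m)_j,(i_{jl})_{j,l})$. Let $c(A)=c(B)$, $B=\{y_1<\dots<y_k\}$, and suppose $x_j=y_l$. Then $x_j|m=y_l|m=x_l|m$, so $j=l$. Hence $x_p=g_{i_{jp}}x_j=g_{i_{jp}}y_j=y_p$ for all $p$, and $A=B$. $\square$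

## 6. Borel patchworks

This section carries out the construction of Section 1 in a Borel way, for all small cones $Q$ simultaneously. Each color of cones gets its own infinite supply of new vertices.

**Lemma 9 (expansion).** Let $d\ge1$, and let $L$ be a Borel complex on a Borel set $V\subseteq Y$ that meets all classes, with every $L|(C\cap V)$ connected. Let $Z=\bigsqcup_{c\in\mathbb N}Z_c\subseteq Y\setminus V$ with each $Z_c$ Borel and meeting every class in an infinite set. Then there are contractible subcomplexes $T_z\subseteq L|([z]_F\cap V)$ of dimension $\le d$ containing all vertices of $L$ in $[z]_F$, Borel in $z\in Z$ (that is, $\{(z,\rho):\rho\in T_z\}$ is Borel), such that: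

- (i) for each finite subcomplex $Q\subseteq L|(C\cap V)$ of dimension $\le d$ that is a cone, there are infinitely many $z\in Z\cap C$ with $Q\subseteq T_z$;
- (ii) $L^+=L\cup\bigcup_{z\in Z}z*T_z$ is a Borel complex, connected on each class; $|L|\hookrightarrow|L^+|$ is an h.e. on each class; and $\dim L^+\le\max(\dim L,d+1)$.

*Proof.* **Colors.** Color each $Q$ as in (i) by $c(V(Q))$ from Lemma 8 together with the complex on $\{1,\dots,k\}$ that corresponds to $Q$ under the order isomorphism $V(Q)\cong\{1,\dots,k\}$. There are countably many colors; identify them injectively with natural numbers. Two distinct $Q$'s of the same color have different vertex sets, since the vertex set and the color determine $Q$. By Lemma 8 these vertex sets are disjoint.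

**The complexes $T_z$.** For $z\in Z_c$, let $T_z$ be the patchwork in $L|([z]_F\cap V)$ of all $Q$ of color $c$ in the class (there may be none), where the edges of $L$ are listed in the order of their $z$-codes. By Lemma 1, $T_z$ is contractible of dimension $\le d$, and contains all vertices and all $Q$ of color $c$. Being in the same component at some stage means that a finite path exists, which is a countable quantifier. So the set of pairs ($z$, added edge) is Borel, by recursion on the code, and $T_z$ is Borel in $z$.

**The conclusions.** If $Q\subseteq L|(C\cap V)$ has color $c$, then $Q\subseteq T_z$ for all of the infinitely many $z\in Z_c\cap C$. The map $(z,\rho)\mapsto\rho\cup\{z\}$ is finite-to-one, so $L^+$ is Borel. Lemma 5(a) gives the h.e., connectedness follows from it, and the dimension bound follows from $\dim T_z\le d$. $\square$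

## 7. The one-skeleton on $Y$

We now prove Theorem A. By Lemma 7, partition $Y$ into Borel sets
$$W,\quad A_0,\quad Z_0,\quad A_d,\quad Z_{d,t,c}\qquad(1\le d\le n-1,\ 0\le t\le d,\ c\in\mathbb N),$$
each meeting every class in an infinite set; superfluous pieces are merged into $W$. Put $Z_{d,t}=\bigsqcup_cZ_{d,t,c}$. For $d=1,\dots,n$ we construct Borel complexes $L_d$ of dimension $\le d$ with
$$V(L_1)=W\cup A_0\cup Z_0,\qquad V(L_{d+1})=V(L_d)\cup A_d\cup\bigcup_{t\le d}Z_{d,t},\tag{2}$$
and Borel families of h.e.'s $h_d:|K^{(d)}|C|\to|L_d|(C\cap V(L_d))|$, where $K^{(d)}$ is the $d$-skeleton. Then $V(L_n)=Y$ and $K^{(n)}=K$, so $L=L_n$ proves the theorem. All topological statements are made on each class separately. Homotopy inverses need not be Borel; but $h_d$ must be, since $L_{d+1}$ is built from its values.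

**Step 1.1: collapse a forest.** The purpose is to bring the vertices into $W$. Let $G=K^{(1)}$, a graph on $X$, connected on each class. Recall that $W$ meets every class. For $x\notin W$ let $\pi(x)$ be the $x$-least $G$-neighbor of $x$ that is closer to $W$ in the graph distance. The edges $\{x,\pi(x)\}$, with all vertices, form a forest $J$: iterating $\pi$ from $x$ lowers the distance by $1$ each time and ends at a point $r(x)\in W$, and the points with a given value of $r$ form a tree containing exactly one point of $W$. (For $x\in W$ put $r(x)=x$.) Trees are contractible, so by Lemma 5(b) the map $|G|\to|G|/J$ collapsing each component to a point is an h.e. The quotient is a multigraph on $W$ whose edge set $\mathcal E$ is the set of edges of $G$ not in $J$.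

**Step 1.2: separate a simple graph from the surplus edges.** The purpose is to isolate the parallel edges and loops. Let $G_0$ be the simple graph on $W$ with $\{w,w'\}\in G_0$ ($w\ne w'$) iff some $e\in\mathcal E$ joins the component of $w$ to that of $w'$. Choose one such $e$ for each pair in a Borel way, and let $\mathcal E_1$ be the set of unchosen edges in $\mathcal E$, including those that become loops. Then $|G|/J$ is $|G_0|$ with $1$-cells $e\in\mathcal E_1$ attached. On each class $G_0$ is connected, because $|G|/J$ is, and the unchosen edges are loops or parallel to edges of $G_0$.

**Step 1.3: give each surplus edge a private pair.** The purpose is to realize the surplus edges as genuine distinct edges. Let $R$ be $G_0$ together with $y$ and the edge $\{y,\ell(y)\}$ for each $y\in A_0\cup Z_0$, where $\ell(y)$ is the $y$-least point of $W\cap[y]_F$. By Lemma 5(a), with $T_y=\{\ell(y)\}$, the inclusion $G_0\hookrightarrow R$ is an h.e. For $e\in\mathcal E_1$ choose in a Borel way $a_e\in A_0$ in its class, let $k$ be the $a_e$-code of $e$, and let $z_e$ be the $k$-th point of $Z_0\cap[a_e]_F$ in the order of $a_e$-indices. The pair $(a_e,z_e)$ determines $k$, hence $e$. So $e\mapsto(a_e,z_e)$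 is injective. As $A_0\cap Z_0=\emptyset$, the edges $\{a_e,z_e\}$ are pairwise distinct. They are not in $R$, since in $R$ a point of $A_0\cup Z_0$ is adjacent only to a point of $W$. Put
$$L_1=R\cup\{\{a_e,z_e\}:e\in\mathcal E_1\}.$$
This is a Borel complex of dimension $\le1$ on $W\cup A_0\cup Z_0$.

**Step 1.4: the map $h_1$.** The purpose is to check that nothing changed up to homotopy. For $e=\{x<x'\}\in\mathcal E_1$ choose in a Borel way edge paths in $R$ from $r(x)$ to $a_e$ and from $r(x')$ to $z_e$; they exist since $R$ is connected on the class. They are a homotopy in $|R|$ from the attaching map $S^0\to W$ of the cell $e$ to a map with values $a_e,z_e$. Attaching $1$-cells to $|R|$ along the latter maps gives exactly $|L_1|$. So Lemma 6, with $d=0$ and the h.e. $|G_0|\hookrightarrow|R|$, gives an h.e. $|G|/J\to|L_1|$. Let $h_1$ be its composite with $|G|\to|G|/J$. Explicitly: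

- each edge of $J$ goes to the point $r(x)$ of its component;
- each chosen edge $\{x,x'\}$ goes linearly onto $\{r(x),r(x')\}$;
- each $e\in\mathcal E_1$ runs along the first chosen path, then the edge $\{a_e,z_e\}$, then the second path reversed, with a fixed parametrization.

So $h_1$ is Borel: $A_\sigma$ is the finite set of vertices used, and $u_\sigma$ depends only on finite combinatorial data.

## 8. From $L_d$ to $L_{d+1}$: injective attaching spheres and shared apexes

Let $1\le d\le n-1$, and let $L_d$, $h_d$ be given. On each class $L_d$ is connected, since $K^{(d)}$ is (as $d\ge1$) and $h_d$ is an h.e.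

**Step 2.1: expand.** The purpose is to add all the vertices of (2) without changing the homotopy type. Let $L^0=L_d$. For $t=0,\dots,d$ let
$$L^{t+1}=L^t\cup\bigcup_{z\in Z_{d,t}}z*T_z$$
be given by Lemma 9 applied to $L^t$, with dimension parameter $d$ and new vertices $Z_{d,t}=\bigsqcup_cZ_{d,t,c}$. For $a\in A_d$ let $T_a$ be a spanning tree of the $1$-skeleton of $L_d|([a]_F\cap V(L_d))$, Borel in $a$: the patchwork of the empty family, with edges listed by $a$-codes. Put
$$L'=L^{d+1}\cup\bigcup_{a\in A_d}a*T_a .$$
Then $\dim L'\le d+1$, since $\dim L^{d+1}\le d+1$ and $\dim(a*T_a)\le2\le d+1$. By Lemmas 9 and 5(a), $|L_d|\hookrightarrow|L'|$ is an h.e. on each class. Each $a\in A_d$ is adjacent in $L'$ exactly to the vertices of $L_d$ in its class. In particular it is adjacent to no point of $\bigcup_tZ_{d,t}$ and to no other point of $A_d$.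

**Step 2.2: simplicial approximation.** The purpose is to replace $h_d$ on the boundary of a cell by a simplicial map, in a Borel way. Let $\mathcal D$ be the Borel set of $(d+1)$-simplices of $K$, and let $D\in\mathcal D$ lie in the class $C$. Write $\partial D$ for the complex of proper faces of $D$. For $N\ge1$ consider the $N$-fold barycentric subdivision $\mathrm{sd}^N(\partial D)$, its vertices coded combinatorially via the increasing enumeration of $D$. Let $N$ be least such that, with $\Sigma_D=\mathrm{sd}^N(\partial D)$, every vertex $s$ of $\Sigma_D$ admits a vertex $w$ of $L_d$ such that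
$$\text{the } w\text{-coordinate of } h_d \text{ is positive on the closed star } |\mathrm{St}\,s| .\tag{3}$$
Such an $N$ exists: the sets where the $w$-coordinate of $h_d$ is positive form an open cover of the compact space $|\partial D|$, which has a Lebesgue number, and the closed stars have small diameter for large $N$. Let $\varphi_D(s)$ be the least $w$ satisfying (3), from the viewpoint $\min D$.

*Borelness.* Fix $N$, $s$ and the positions of $w$ in the finite sets $A_\tau$ that code $h_d$ on the proper faces $\tau$ of $D$. Condition (3) says that for each $\tau$ with $|\tau|\cap|\mathrm{St}\,s|\ne\emptyset$, we have $w\in A_\tau$, and the minimum over this compact set of the $w$-coordinate of $u_\tau$ is positive. This is an open condition on the functions $u_\tau$. So $D\mapsto N$ and $D\mapsto\varphi_D$ are Borel.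

*Simpliciality.* Let $p$ lie in the relative interior of $|\sigma|$, $\sigma\in\Sigma_D$. Then $p$ lies in the closed star of each vertex of $\sigma$, so by (3) the set $\varphi_D(\sigma)$ is contained in the carrier of $h_d(p)$, that is, the simplex of $L_d$ spanned by the vertices at which $h_d(p)$ has positive coordinate. Hence $\varphi_D:\Sigma_D\to L_d$ is simplicial, and $h_d\restriction|\partial D|$ is homotopic to $|\varphi_D|$ in $|L_d|$ by a straight-line homotopy inside a finite subcomplex.

**Step 2.3: make the approximation injective.** The purpose is to move all vertices of $\Sigma_D$ but one to points of the sets $Z_{d,t}$, with Lemma 2, and so that cells with the same apex use different points. Since $N\ge1$, each vertex of $\Sigma_D$ is the barycenter of a simplex of $\mathrm{sd}^{N-1}(\partial D)$; its *type* $t\in\{0,\dots,d\}$ is the dimension of that simplex. Simplices of $\Sigma_D$ correspond to chains of simplices of $\mathrm{sd}^{N-1}(\partial D)$, so each has at most one vertex of each type. For example, if $d=1$, then $\partial D$ is a $3$-cycle and $\mathrm{sd}^1(\partial D)$ a $6$-cycle whose vertices alternate between types $0$ and $1$.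

Let $s_0$ be the first vertex of $\Sigma_D$ in a fixed combinatorial order. Choose $a_D\in A_d\cap C$ in a Borel way, and let $k_D$ be the $a_D$-code of $D$. Then $D\mapsto(a_D,k_D)$ is injective. By recursion on $k_D$ we choose points $z_s=z_s^D$ for the vertices $s\ne s_0$ of $\Sigma_D$ such that:

- (i) $z_s\in Z_{d,t}\cap C$ if $s$ has type $t$;
- (ii) the $z_s$ are distinct for distinct $s$, and differ from all $z^{D'}_{s'}$ with $a_{D'}=a_D$ and $k_{D'}<k_D$;
- (iii) with $\varphi^0=\varphi_D$, and with $\varphi^{t+1}$ obtained from $\varphi^t$ by changing the value at each vertex $s\ne s_0$ of type $t$ to $z_s$, we have $\varphi^t(\mathrm{St}\,s)\subseteq T_{z_s}$ for every $s\ne s_0$ of type $t$.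

*The choice is possible.* Treat the types $t=0,1,\dots,d$ in turn, and for each type the vertices in the fixed order. Suppose inductively that $\varphi^t:\Sigma_D\to L^t$ is simplicial; for $t=0$ this is Step 2.2. Let $s\ne s_0$ have type $t$. By Lemma 2(i), $Q=\varphi^t(\mathrm{St}\,s)\subseteq L^t$ is a finite cone of dimension $\le d$. By Lemma 9(i) there are infinitely many $z\in Z_{d,t}\cap C$ with $Q\subseteq T_z$. Condition (ii) excludes only finitely many of them, since at most $k_D$ cells $D'$ have $a_{D'}=a_D$ and $k_{D'}<k_D$. Take the $a_D$-least admissible point. When all vertices of type $t$ are done, Lemma 2(ii), with $I$ the set of vertices $s\ne s_0$ of type $t$, shows that $\varphi^{t+1}$ is simplicial into $L^{t+1}$, and that $|\varphi^t|\simeq|\varphi^{t+1}|$ in $|L^{t+1}|$ by a straight-line homotopy.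

*Borelness.* For $k=0,1,\dots$ the recursion defines Borel functions on $\{D:k_D=k\}$: for each $j<k$, the unique $D'$ (if any) with $a_{D'}=a_D$ and $k_{D'}=j$ is a Borel partial function of $a_D$, and conditions (i)–(iii) are Borel.

*The result.* Let $\psi_D=\varphi^{d+1}:\Sigma_D\to L^{d+1}$. It is simplicial, with $\psi_D(s)=z_s$ for $s\ne s_0$, and $b_D:=\psi_D(s_0)=\varphi_D(s_0)\in V(L_d)$. The $z_s$ are distinct and lie outside $V(L_d)$, so $\psi_D$ is injective on vertices. Thus $\Sigma'_D:=\psi_D(\Sigma_D)$ is a subcomplex of $L^{d+1}\subseteq L'$ isomorphic to $\Sigma_D$. Concatenating the $d+2$ straight-line homotopies gives a homotopy $H_D$ in $|L'|$ from $h_d\restriction|\partial D|$ to $|\psi_D|$.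

**Step 2.4: attach cones with shared apexes.** The purpose is to define $L_{d+1}$ and to see how the new cones meet. Put
$$B_D=a_D*\Sigma'_D,\qquad L_{d+1}=L'\cup\bigcup_{D\in\mathcal D}B_D .$$
This is a Borel complex of dimension $\le d+1$, with vertex set as in (2). Let $e_D$ be the subcomplex consisting of the edge $\{a_D,b_D\}$ and its two vertices. It lies in $L'$, since $a_D$ is adjacent in $L'$ to every vertex of $L_d$ in $C$. We claim that
$$B_D\cap\Bigl(L'\cup\bigcup_{D'\ne D}B_{D'}\Bigr)=\Sigma'_D\cup e_D\subseteq L' .\tag{4}$$
That $\Sigma'_D\cup e_D\subseteq B_D\cap L'$ is clear. Let $\rho\in B_D$ lie outside $\Sigma'_D\cup e_D$. Then $\rho$ contains $a_D$ and some $z=z^D_s$. It is not in $L'$, because $a_D$ and $z$ are not adjacent in $L'$. Suppose $\rho\in B_{D'}$. The vertices of $B_{D'}$ are $a_{D'}\in A_d$, $b_{D'}\in V(L_d)$, and the points $z^{D'}_{s'}\in\bigcup_tZ_{d,t}$. So $a_D=a_{D'}$ and $z=z^{D'}_{s'}$ for some $s'$. If $D'\ne D$, then $k_{D'}\ne k_D$, and (ii), applied to whichever of $D,D'$ has the larger code, is contradicted. So $D'=D$, and (4) holds.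

The vertex $s_0$ was left in place for the sake of (4). Had we moved it too, $B_D$ would meet $L'$ in $\Sigma'_D$ and the separate point $a_D$. In the next step we compare $B_D$ with a cone having a private apex together with $e_D$; without $e_D$ we would have to use a private cone and a separate point, which is not connected, while $B_D$ is.

**Step 2.5: compare with private apexes.** The purpose is to see that sharing apexes does no harm. By Fact 3 and (4), on each class $|L_{d+1}|$ is the pushout of
$$|L'|\leftarrow\bigsqcup_D|\Sigma'_D\cup e_D|\to\bigsqcup_D|B_D| .\tag{5}$$
Let $\hat B_D=\hat a_D*\Sigma'_D$ with new, pairwise distinct apexes $\hat a_D$, and let $\hat R=L'\cup\bigcup_D\hat B_D$. This complex is used only for topology, so it does not matter that its apexes do not lie in $Y$. By Fact 3, applied to the subcomplexes $\hat B_D\cup e_D$, $|\hat R|$ is the pushout of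
$$|L'|\leftarrow\bigsqcup_D|\Sigma'_D\cup e_D|\to\bigsqcup_D|\hat B_D\cup e_D| ,\tag{6}$$
where $\hat B_D\cap e_D=\{b_D\}$. Let $q:|\hat R|\to|L_{d+1}|$ be the identity on $|L'|$ and simplicial on $\hat B_D$, with $\hat a_D\mapsto a_D$ and $\Sigma'_D$ fixed. It is induced by a map from (6) to (5) that is the identity on the first two terms. On the third it consists of maps $|\hat B_D\cup e_D|\to|B_D|$ between contractible spaces: a cone with an edge attached at one point, and a cone. By Fact 4, $q$ is an h.e.

**Step 2.6: the map $h_{d+1}$.** The purpose is to compare with $K^{(d+1)}$. Since $\psi_D$ is injective, $|\psi_D|:|\partial D|\to|\Sigma'_D|$ is a homeomorphism. So, by Fact 3, $|\hat R|$ is $|L'|$ with $(d+1)$-cells $D$ attached along the maps $|\psi_D|$. The cell is identified with $|\hat B_D|$ by $rx\mapsto(1-r)\hat a_D+r|\psi_D|(x)$, in polar coordinates around the barycenter of $D$, with $x\in|\partial D|$. On the other side, $|K^{(d+1)}|$ is $|K^{(d)}|$ with the cells $D$ attached along the inclusions $|\partial D|\subseteq|K^{(d)}|$. Apply Lemma 6 to the h.e. $|K^{(d)}|\xrightarrow{h_d}|L_d|\hookrightarrow|L'|$ and the homotopies $H_D$, and compose with $q$. This gives an h.e. $h_{d+1}:|K^{(d+1)}|\to|L_{d+1}|$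 on each class. Explicitly, $h_{d+1}=h_d$ on $|K^{(d)}|$, and on $D$
$$h_{d+1}(rx)=\begin{cases}H_D(x,2(1-r)),&r\ge\tfrac12,\\(1-2r)\,a_D+2r\,|\psi_D|(x),&r\le\tfrac12.\end{cases}\tag{7}$$

**Step 2.7: $h_{d+1}$ is Borel.** This is needed to continue the induction. Let $A_D$ be the union of $\{a_D\}$, the sets $A_\tau$ for proper faces $\tau$ of $D$, and the images of the vertices of $\Sigma_D$ under $\varphi^0,\dots,\varphi^{d+1}$. This finite subset of $V(L_{d+1})$ depends on $D$ in a Borel way, and contains the supports of all points $h_{d+1}(rx)$. Split $\mathcal D$ into countably many Borel pieces according to the finite combinatorial data: $N$, $|A_D|$, and the positions in the increasing enumeration of $A_D$ of $a_D$, of the sets $A_\tau$, and of the values $\varphi^t(s)$. On each piece $u_D$ is given by (7), where $H_D$ is the concatenation of straight-line homotopies between consecutive members of $h_d\restriction|\partial D|,|\varphi^0|,\dots,|\varphi^{d+1}|$. In the coordinates of $A_D$, the maps $|\varphi^t|$ are fixed on the piece. So $u_D$ is a continuous function of $(u_\tau)_{\tau\subsetneq D}$ in the sup metric, and $D\mapsto(A_D,u_D)$ is Borel.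

This completes the induction and proves Theorem A, and with it Theorem B. $\blacksquare$

## 9. Countable-to-one homomorphisms

We deduce Theorem C from Theorem B by building one relation that contains $E$ as a restriction and carries a visible structuring. Let $f:(X,E)\to(Y,F)$ be a countable-to-one Borel homomorphism, and $S$ a structuring of $F$ by $n$-dimensional contractible complexes.

**Step 3.1: place a copy of an $F$-class over each $E$-class.** Several $E$-classes may map into one $F$-class, so each needs its own copy, labeled by points of the $E$-class. The set $Y_0=[f(X)]_F$ is Borel. The set $\{(y,x):y\in Y_0,\ f(x)\mathrel Fy\}$ is Borel, with countable nonempty sections over $Y_0$. By Lusin–Novikov there are Borel maps $e_i:Y_0\to X$ ($i\in\mathbb N$) with $\{e_i(y):i\in\mathbb N\}=\{x:f(x)\mathrel Fy\}$ for all $y\in Y_0$. For $f(x)\mathrel Fy$ let $r(x,y)=e_i(y)$ with $i$ least such that $e_i(y)\mathrel Ex$; such an $i$ exists because $x$ itself is listed. Then $r$ is Borel, $r(x,y)\mathrel Ex$, and $r(x,y)$ depends only on $[x]_E$ and $y$. Let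
$$\tilde X=\{(x,y):f(x)\mathrel Fy,\ r(x,y)=x\},\qquad U=X\sqcup\tilde X .$$
Let $p:U\to X$ be the identity on $X$ and $(x,y)\mapsto x$ on $\tilde X$, and let $u\mathrel{E_U}v\iff p(u)\mathrel Ep(v)$. The map $p$ is countable-to-one, since $(x,y)\in\tilde X$ forces $y\in[f(x)]_F$. So $E_U$ is a CBER. For an $E$-class $C$ write $r(C,y)$ for the common value of $r(x,y)$, $x\in C$. The $E_U$-class corresponding to $C$ is
$$C\sqcup\{(r(C,y),y):y\in[f(C)]_F\},$$
and its part in $\tilde X$ is mapped bijectively onto the single $F$-class $[f(C)]_F$ by $(x,y)\mapsto y$.

**Step 3.2: structure $E_U$.** Put on $\tilde X$ the complex of all finite sets $\{(x_i,y_i)\}$ contained in one $E_U$-class with $\{y_i\}\in S$. Add every $x\in X$ as a leaf, joined by an edge to $(r(x,f(x)),f(x))$. This point is in $\tilde X$, because $r(x,f(x))\mathrel Ex$ and $r$ depends only on the $E$-class and $y$; and it is $E_U$-equivalent to $x$. The result is Borel. On each class it is a copy of $S|[f(C)]_F$ with leaves attached, so it is contractible by Lemma 5(a), and of dimension $\le n$ since $n\ge1$. So $E_U$ is structurable by $n$-dimensional contractible complexes.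

**Step 3.3: restrict.** The inclusion $X\subseteq U$ is a Borel embedding of $E=E_U|X$ into $E_U$. By Theorem B, $E$ is structurable by $n$-dimensional contractible complexes.

For the particular cases: if $E\subseteq F$ is a Borel subrelation, the identity map is such a homomorphism. A Borel reduction between CBERs is a countable-to-one homomorphism, since each of its fibers lies in one class. $\blacksquare$
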